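# A Banach space whose closed unit ball is not plastic

## 1. Totally bounded spaces are plastic

All Banach spaces are real, and we work in ZFC. A map $f$ between metric spaces is $\theta$-Lipschitz if $d(f(p),f(q))\le\theta\,d(p,q)$ for all $p,q$; so 1-Lipschitz means non-expansive. For a Banach space $X$, $B_X$ is the closed unit ball with the metric induced by the norm, $S_X$ is the unit sphere, and $X^*$ is the dual space.

**Definition (plastic).** A metric space is *plastic* (or EC-plastic) if every 1-Lipschitz bijection from the space onto itself is an isometry.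

In words: the space cannot be rearranged onto itself, one point to one point, so that no distance grows and some distance shrinks. The line $\mathbb R$ is not plastic, because $x\mapsto x/2$ is such a rearrangement. The interval $[-1,1]=B_{\mathbb R}$ is plastic, and one can see this by hand. If $f:[-1,1]\to[-1,1]$ is a 1-Lipschitz bijection, the preimages of $1$ and $-1$ are at distance at least $2$, so they are the two endpoints. After composing with $x\mapsto -x$ we may assume $f(1)=1$ and $f(-1)=-1$. Then $f(x)\ge 1-(1-x)=x$ and $f(x)\le -1+(x+1)=x$, so $f(x)=x$.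

The interval is a case of the following fact.

**Proposition 1.** Every totally bounded metric space is plastic. In particular $B_X$ is plastic when $X$ is finite-dimensional.

**Proof.** Let $f:M\to M$ be a 1-Lipschitz bijection of a totally bounded space and let $g=f^{-1}$. Then $d(g(p),g(q))\ge d(p,q)$ for all $p,q$. Fix $x,y\in M$ and $\varepsilon>0$. Consider the sequence of pairs $(g^n(x),g^n(y))$, $n\ge0$, in $M\times M$. This product is totally bounded, so it is covered by finitely many sets of small diameter, and two of the pairs lie in the same one. Hence there are $m<n$ with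
$$d(g^m(x),g^n(x))<\varepsilon,\qquad d(g^m(y),g^n(y))<\varepsilon .$$
Apply the 1-Lipschitz map $f^m$: with $r=n-m\ge1$ we get $d(x,g^r(x))<\varepsilon$ and $d(y,g^r(y))<\varepsilon$. Since $g$ does not decrease distances,
$$d(g(x),g(y))\le d(g^r(x),g^r(y))\le d(x,y)+2\varepsilon .$$
As $\varepsilon$ is arbitrary, $d(g(x),g(y))\le d(x,y)$. So $g$, and therefore $f$, is an isometry. $\square$

What changes in general? The proof lives on recurrence: the backward orbit of a pair nearly returns to its starting position. The unit ball of an infinite-dimensional space is not totally bounded, so recurrence may fail, and for bounded metric spaces in general plasticity fails with it. Here is a small example. Take points $p_n$, $n\in\mathbb Z$, and for $m\ne n$ put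
$$d(p_m,p_n)=2\ \text{ if }\min(m,n)<0,\qquad d(p_m,p_n)=1\ \text{ if }m,n\ge0 .$$
All nonzero distances are $1$ or $2$, so the triangle inequality holds. The shift $p_n\mapsto p_{n+1}$ is a bijection. It keeps distance $1$ when $m,n\ge0$ and cannot increase distance $2$, so it is 1-Lipschitz. But it sends the pair $p_{-1},p_0$, at distance $2$, to the pair $p_0,p_1$, at distance $1$.

A unit ball is much more rigid than this set of points, and many balls are plastic. Besides finite-dimensional $X$, the following are known: $B_X$ is plastic if $X$ is strictly convex (its unit sphere contains no segments with distinct endpoints), and more generally if the unit sphere is a union of finite-dimensional polyhedral extreme subsets; if $X$ is an $\ell_1$-sum of strictly convex spaces, including $\ell_1$ itself; if $X$ is the $\ell_\infty$-sum of two strictly convex spaces; if $X=\ell_1\oplus\mathbb R$; and if $X=C(K)$ with $K$ compact metrizable with finitely many accumulation points. The problem for this talk is taken from Kaarel August Kurik, "Conditional plasticity of the unit ball of the $\ell_\infty$-sum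 of finitely many strictly convex Banach spaces", arXiv:2403.09245 (2024): is the closed unit ball of *every* Banach space plastic? We shall prove that the answer is no.

## 2. A bilateral shift reduces two balls to one

The shift on the points $p_n$ loses distance only once, when it crosses from negative to nonnegative indices. The same can be done with balls. Recall that the $\ell_\infty$-sum $\big(\bigoplus_n Z_n\big)_{\ell_\infty}$ consists of the bounded families $z=(z_n)$, $z_n\in Z_n$, with norm $\sup_n\|z_n\|$. Its unit ball is the full product $\prod_nB_{Z_n}$ with the supremum metric. A space $W$ is an *$\ell_\infty$-summand* of $Z$ if $Z=W\oplus_\infty V$ for some $V$; for example, $\mathbb R$ is an $\ell_\infty$-summand of $\mathbb R^2$ with the maximum norm.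

**Lemma 2.** Let $X,Y$ be Banach spaces and $F:B_X\to B_Y$ a 1-Lipschitz bijection that is not an isometry. Let $Z=\big(\bigoplus_{n\in\mathbb Z}Z_n\big)_{\ell_\infty}$ with $Z_n=X$ for $n<0$ and $Z_n=Y$ for $n\ge0$. Then
$$\Phi(z)_n=z_{n-1}\ \ (n\ne0),\qquad \Phi(z)_0=F(z_{-1}) \tag{1}$$
defines a 1-Lipschitz bijection $\Phi:B_Z\to B_Z$ that is not an isometry.

**Proof.** If $n<0$, then $z_{n-1}\in B_X=B_{Z_n}$. If $n\ge1$, then $z_{n-1}\in B_Y=B_{Z_n}$. Finally $F(z_{-1})\in B_Y=B_{Z_0}$. So $\Phi$ maps $B_Z$ into $B_Z$. Each coordinate of $\Phi(z)$ is obtained from exactly one coordinate of $z$ by a bijection between the corresponding balls, and $B_Z$ is the full product, so $\Phi$ is a bijection. Each of these coordinate maps is 1-Lipschitz, so $\Phi$ is 1-Lipschitz for the supremum metric. Choose $x,x'\in B_X$ with $\|F(x)-F(x')\|\ne\|x-x'\|$, and let $z,z'$ have $x,x'$ at index $-1$ and $0$ elsewhere. Then $\Phi(z),\Phi(z')$ have $F(x),F(x')$ at index $0$ and $0$ elsewhere, so $\|\Phi(z)-\Phi(z')\|=\|F(x)-F(x')\|\ne\|z-z'\|$. $\square$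

So we look for a non-isometric 1-Lipschitz bijection between the balls of two *different* spaces. Linear maps do not help. Suppose $F$ is the restriction to $B_X$ of a linear $T$ and maps $B_X$ bijectively onto $B_Y$. Then $T$ is injective and $\|T\|\le1$. If $\|Tx\|<\|x\|$ for some $x\neq 0$, then $Tx\ne0$ and $Tx/\|Tx\|\in B_Y$ equals $Tx'$ with $x'\in B_X$. Injectivity gives $x'=x/\|Tx\|$, which has norm greater than $1$, a contradiction. Hence such an $F$ is an isometry, and a useful $F$ must be nonlinear.

## 3. Three theorems, and how the second and third follow from the first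

For a set $\Gamma$, $\ell_1(\Gamma)$ is the space of families $x=(x_\gamma)_{\gamma\in\Gamma}$ of reals with $\|x\|=\sum_\gamma|x_\gamma|<\infty$, and $e_\gamma$ is the unit basis vector at $\gamma$. Different basis vectors are as far apart as two points of the ball can be: $\|e_\gamma-e_{\gamma'}\|=2$. Put $\mathfrak c=2^{\aleph_0}$.

**Theorem A.** Let $W$ be a Banach space. There are a set $\Gamma$, a Banach space $Y\supseteq W$ (isometrically), and a 1-Lipschitz bijection $F:B_{\ell_1(\Gamma)}\to B_Y$ such that

* (a) for every $w\in B_W\setminus\{0\}$, $F^{-1}(w)$ is one of the unit basis vectors $e_\gamma$, $\gamma\in\Gamma$;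
* (b) for every $y\in B_Y$ and $\varepsilon>0$ there are infinitely many $\gamma\in\Gamma$ with $\|F(e_\gamma)-y\|<\varepsilon$.

If $|W|\le\mathfrak c$, one can have $|\Gamma|\le\mathfrak c$ and $|Y|\le\mathfrak c$.

By (b) with $y=0$ and $\varepsilon=\frac12$, there are $\gamma\ne\gamma'$ with $\|F(e_\gamma)-F(e_{\gamma'})\|<1<2=\|e_\gamma-e_{\gamma'}\|$. So $F$ is not an isometry.

**Theorem B.** There is a Banach space $Z$, $|Z|=\mathfrak c$, such that $B_Z$ is not plastic.

**Proof of Theorem B from Theorem A.** Apply Theorem A to $W=\mathbb R$ and Lemma 2 to the resulting $F$, with $X=\ell_1(\Gamma)$. A vector of $\ell_1(\Gamma)$ is determined by a sequence of pairs (index, value), so $|X|\le\mathfrak c^{\aleph_0}=\mathfrak c$; also $|Y|\le\mathfrak c$. Hence $|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and $|Z|\ge\mathfrak c$ because $Z\ne\{0\}$. $\square$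

**Theorem C.** Every Banach space $W$ is isometric to an $\ell_\infty$-summand of a Banach space $Z$ admitting a 1-Lipschitz bijection $\Phi:B_Z\to B_Z$ such that

1. $\Phi^{-1}$ is discontinuous at every point; in fact every nonempty relatively open subset of $B_Z$ contains points $\Phi(z),\Phi(z')$ with $\|z-z'\|=2$;
2. for every $\eta>0$ there are $z,z'\in S_Z$ with $\|z-z'\|=2=\operatorname{diam}B_Z$ and $\|\Phi(z)-\Phi(z')\|<\eta$;
3. for every $t\in(0,1]$ there is $z\in S_Z$ with $\|\Phi(z)\|=t$.

**Proof of Theorem C from Theorem A.** If $W=\{0\}$, prove the theorem for $\mathbb R$ instead; $\{0\}$ is an $\ell_\infty$-summand of every space. So let $W\ne\{0\}$. Take $F$ from Theorem A, let $Z'$ and $\Phi'$ be the space and the map of Lemma 2 for this $F$, and put $Z=W\oplus_\infty Z'$, $\Phi(w,z')=(w,\Phi'(z'))$. Then $B_Z=B_W\times B_{Z'}$ with the maximum metric, $\Phi$ is a 1-Lipschitz bijection of $B_Z$, and $W$ is an $\ell_\infty$-summand of $Z$. Below, "the coordinate of index $n$" refers to the $Z'$-component.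

*Item 1.* Every point of $B_Z$ has the form $\Phi(\zeta)$. Let $\varepsilon>0$, and let $y=F(\zeta_{-1})$ be the coordinate of $\Phi(\zeta)$ of index $0$. By (b) choose $\gamma\ne\gamma'$ with $F(e_\gamma),F(e_{\gamma'})$ at distance less than $\varepsilon$ from $y$. Let $z,z'$ be $\zeta$ with the coordinate of index $-1$ replaced by $e_\gamma,e_{\gamma'}$. Then $\Phi(z),\Phi(z')$ differ from $\Phi(\zeta)$ only in the coordinate of index $0$, and there by less than $\varepsilon$; and $\|z-z'\|=2$. This proves the statement on open sets. It shows that $\Phi^{-1}$ has oscillation $2$ at every point, so it is continuous nowhere.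

*Item 2.* By (b) with $y=0$, $\varepsilon=\eta/2$, choose $\gamma\ne\gamma'$ with $\|F(e_\gamma)-F(e_{\gamma'})\|<\eta$. Let $z,z'$ be supported at index $-1$ with values $e_\gamma,e_{\gamma'}$. Then $z,z'\in S_Z$, $\|z-z'\|=2$ and $\|\Phi(z)-\Phi(z')\|<\eta$.

*Item 3.* Choose $w\in W$ with $\|w\|=t$. By (a), $w=F(e_\gamma)$ for some $\gamma$. The point $z$ supported at index $-1$ with value $e_\gamma$ has norm $1$, and $\|\Phi(z)\|=\|w\|=t$. $\square$

Everything now rests on Theorem A.

## 4. Sending basis vectors to points, and two obstructions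

Why $\ell_1(\Gamma)$? Because its basis vectors are so far apart that we may send them wherever we like. Given any $Y$, take one basis vector $e_y$ for each $y\in B_Y\setminus\{0\}$ and map $e_y\mapsto y$, $0\mapsto0$. This is a bijection from $D=\{0\}\cup\{e_y\}$ onto $B_Y$, and it is 1-Lipschitz, since $\|e_y-e_{y'}\|=2\ge\|y-y'\|$ and $\|e_y-0\|=1\ge\|y\|$. It is far from isometric. Only the rest of the ball remains to be mapped.

**First obstruction: the target is full.** The sensible extension is the linear one, $x\mapsto\sum_yx_y\,y$. It is 1-Lipschitz and maps the ball onto $B_Y$, but it is not injective: $\frac12(e_y+e_{-y})\mapsto0$. No other formula helps, because $D$ already covers $B_Y$, so *no* extension with values in $B_Y$ is injective. The points outside $D$ need new room. So enlarge the target: embed $Y$ in a larger space $Y^+$ and extend the map to an injective 1-Lipschitz map from the whole ball into $B_{Y^+}$. Now $B_Y$ is covered, but $B_{Y^+}$ may contain uncovered points; add one new basis vector for each of them, and repeat. If this produces $Y_0\subset Y_1\subset Y_2\subset\cdots$,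 then $B_{Y_n}$ is covered at step $n+1$.

After $\omega$ steps we must pass to the completion of $\bigcup_nY_n$, and a point of the completion outside the union has no preimage assigned to it. Approximating it by points $y_n\in B_{Y_n}$ does not produce one: if the preimages of the $y_n$ are different basis vectors, they are at mutual distance $2$ and do not converge. The remedy is to treat such points as uncovered, add basis vectors for them too, and continue transfinitely up to $\omega_1$, the first uncountable ordinal. Every countable subset of $\omega_1$ has an upper bound below $\omega_1$, so a Cauchy sequence in $\bigcup_{\delta<\omega_1}Y_\delta$ lies in a single $Y_\delta$, and at $\omega_1$ the union is already complete.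

**Second obstruction: injectivity at limits.** At a limit stage the map is forced on us: it is defined by continuity. But a limit of injective 1-Lipschitz maps need not be injective. For example, in $\ell_1$ let
$$q_1=\sum_{n\ge2}2^{-(n-1)}e_n,\qquad q_n=e_n\ \ (n\ge2).$$
All $q_n$ have norm $1$, so $T(x)=\sum_nx_nq_n$ is a linear 1-Lipschitz map $\ell_1\to\ell_1$. The $q_n$ are linearly independent because $q_1$ has infinite support, so $T$ is injective on the span of $e_1,\dots,e_n$ for every $n$. Yet the vector $x$ with $x_1=\frac12$ and $x_n=-\frac12\,2^{-(n-1)}$ for $n\ge2$ has norm $1$ and $Tx=0$.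

So the enlargement $Y\subset Y^+$ has to be chosen so that injectivity survives limits. Two points $F(x)\ne F(x')$ are separated by a functional. The plan is to carry a separating functional along, stage by stage, and to keep its norm under control while the tails of $x$ and $x'$ come in. For this, every functional that could conceivably be extended with a prescribed behavior on the ball must actually have such an extension. This dictates the choice of $Y^+$: it should support *all* compatible Lipschitz functions as functionals.

## 5. One enlargement: a target on which every compatible function is a functional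

**McShane extension.** Let $\theta>0$, let $M$ be a metric space and $A\subset M$ nonempty. Every $\theta$-Lipschitz $k:A\to[-\theta,\theta]$ extends to a $\theta$-Lipschitz map $M\to[-\theta,\theta]$. Indeed $m\mapsto\inf_{a\in A}(k(a)+\theta d(a,m))$ is finite (it is at least $-\theta$) and is $\theta$-Lipschitz as an infimum of $\theta$-Lipschitz functions. It equals $k$ on $A$: for $m\in A$, taking $a=m$ shows that it is at most $k(m)$, and $k(a)+\theta d(a,m)\ge k(m)$ shows that it is at least $k(m)$. Truncating at $\pm\theta$ keeps these properties.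

**Proposition 3.** Let $X=\ell_1(\Lambda)$, let $Y$ be a Banach space, and let $F:B_X\to B_Y$ be 1-Lipschitz and injective with $F(0)=0$. Let $\Gamma$ be a set disjoint from $\Lambda$ and indexed by $B_Y\setminus F(B_X)$; write $e_y$ for the basis vector whose index in $\Gamma$ corresponds to $y\in B_Y\setminus F(B_X)$. Put
$$X^+=\ell_1(\Lambda\sqcup\Gamma)=X\oplus_1\ell_1(\Gamma),\qquad D=B_X\cup\{e_y:y\in B_Y\setminus F(B_X)\}\subset B_{X^+},$$
and define $\widehat F:D\to B_Y$ by $\widehat F=F$ on $B_X$ and $\widehat F(e_y)=y$. Then $\widehat F$ is a 1-Lipschitz bijection onto $B_Y$, and there are a Banach space $Y^+\supset Y$ (isometrically) and a map $F^+:B_{X^+}\to B_{Y^+}$ with the following properties.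

* (S1) $F^+$ is 1-Lipschitz and injective, and $F^+=\widehat F$ on $D$. In particular $F^+$ extends $F$, $F^+(0)=0$ and $B_Y=F^+(D)$.
* (S2) $Y^+=V\oplus_\infty\mathbb R$ for some Banach space $V$, with $Y\subset V\times\{0\}$ and $F^+(B_{X^+})\subset V\times\{0\}$.
* (S3) Let $0<\theta\le1$, let $\varphi\in Y^*$, and let $k:B_{X^+}\to[-\theta,\theta]$ be $\theta$-Lipschitz with $k=\varphi\circ\widehat F$ on $D$. Then there is $\varphi^+\in(Y^+)^*$ with $\|\varphi^+\|\le\theta$, $\varphi^+|_Y=\varphi$ and $\varphi^+\circ F^+=k$ on $B_{X^+}$.

**Step 1: $\widehat F$ is a 1-Lipschitz bijection and $D$ is closed.** Bijectivity holds because $F$ is injective and the $e_y$ are sent bijectively to the points missed by $F$. From $F(0)=0$ we get $\|F(x)\|\le\|x\|$. The $\ell_1$-norm adds over disjoint supports, so for $y\ne y'$ and $x\in B_X$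
$$\|e_y-e_{y'}\|=2\ge\|y-y'\|,\qquad \|e_y-x\|=1+\|x\|\ge\|y\|+\|F(x)\|\ge\|y-F(x)\|.$$
The set $D$ is closed, because $B_X$ is closed, the $e_y$ are at mutual distance $2$, and they are at distance at least $1$ from $X$.

**Step 2: embed $Y$ and map the ball, both by evaluation.** Let $K$ be the set of 1-Lipschitz functions $k:B_{X^+}\to[-1,1]$ for which there is a linear functional $\varphi_k$ on $Y$ with $k=\varphi_k\circ\widehat F$ on $D$. Since $\widehat F$ is onto $B_Y$, the functional $\varphi_k$ is determined by $k$ on $B_Y$, hence is unique, and $|k|\le1$ gives $\|\varphi_k\|\le1$. The set $K$ contains $0$. Let $\ell_\infty(K)$ be the space of bounded functions on $K$ with the supremum norm, and define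
$$J:Y\to\ell_\infty(K),\quad J(y)(k)=\varphi_k(y);\qquad G:B_{X^+}\to\ell_\infty(K),\quad G(u)(k)=k(u).$$
The map $J$ is linear with $\|J(y)\|\le\|y\|$. It is isometric: by Hahn–Banach choose $g\in Y^*$ with $\|g\|\le1$ and $g(y)=\|y\|$. The function $g\circ\widehat F$ is 1-Lipschitz on $D$ with values in $[-1,1]$, so by McShane (with $\theta=1$) it extends to some $k\in K$ with $\varphi_k=g$; thus $\|J(y)\|\ge|\varphi_k(y)|=\|y\|$. The map $G$ is 1-Lipschitz with $\|G(u)\|\le1$, because each $k\in K$ is 1-Lipschitz and bounded by $1$. Finally, for $d\in D$ and $k\in K$ we have $G(d)(k)=k(d)=\varphi_k(\widehat F(d))$, that is,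
$$G(d)=J(\widehat F(d))\qquad(d\in D). \tag{2}$$

**Step 3: define $Y^+$ and $F^+$, and check (S1) except injectivity, and (S2).** Let $V$ be the closed linear span of $G(B_{X^+})$ in $\ell_\infty(K)$. By (2) it contains $J(B_Y)$, hence $J(Y)$. Put
$$Y^+=V\oplus_\infty\mathbb R,\qquad F^+(u)=(G(u),0),$$
and identify $y\in Y$ with $(J(y),0)$. Then (S2) is clear, $F^+$ is 1-Lipschitz with values in $B_{Y^+}$, and (2) says $F^+=\widehat F$ on $D$. The extra summand $\mathbb R$ plays no role until Section 8, where it supplies uncovered points close to every given point.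

**Step 4: $F^+$ is injective.** Let $u\ne u'$ in $B_{X^+}$. If both lie in $D$, then $F^+(u)=\widehat F(u)\ne\widehat F(u')=F^+(u')$. Otherwise let, say, $u\notin D$, and put $k(v)=\min\{1,\operatorname{dist}(v,D\cup\{u'\})\}$. This function is 1-Lipschitz into $[0,1]$ and vanishes on $D$, so $k\in K$ with $\varphi_k=0$. The set $D\cup\{u'\}$ is closed and does not contain $u$, so $k(u)>0=k(u')$. Hence $G(u)\ne G(u')$.

**Step 5: the extension property (S3).** The function $k/\theta$ is 1-Lipschitz with values in $[-1,1]$ and equals $(\varphi/\theta)\circ\widehat F$ on $D$, so $k/\theta\in K$ and $\varphi_{k/\theta}=\varphi/\theta$. Put $\varphi^+(v,t)=\theta\,v(k/\theta)$: evaluate $v\in V\subset\ell_\infty(K)$ at the point $k/\theta$ of $K$. Then $\|\varphi^+\|\le\theta$. For $y\in Y$, $\varphi^+(J(y),0)=\theta\,\varphi_{k/\theta}(y)=\varphi(y)$. For $u\in B_{X^+}$, $\varphi^+(F^+(u))=\theta\,G(u)(k/\theta)=k(u)$. $\square$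

**Example.** Let $\Lambda=\emptyset$, $X=\{0\}$ and $Y=\mathbb R$. Then $X^+=\ell_1(\Gamma)$ with $\Gamma$ indexed by $[-1,1]\setminus\{0\}$, $D=\{0\}\cup\{e_y\}$, and $K$ consists of the 1-Lipschitz $k:B_{X^+}\to[-1,1]$ such that, for some $a\in[-1,1]$, $k(0)=0$ and $k(e_y)=ay$ for all $y$. Consider $u=\frac12(e_y+e_{-y})$, which the linear extension of Section 4 sent to $0$. Its distance to $0$, to $e_y$ and to $e_{-y}$ is $1$, and to every other $e_z$ it is $2$. So $k=\min\{1,\operatorname{dist}(\cdot,D)\}$ lies in $K$, with $\varphi_k=0$ and $k(u)=1$. Therefore $\|F^+(u)\|=1$, and $F^+(u)$ is at distance at least $1$ from every point of $Y=\mathbb R$.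

## 6. The recursion of length $\omega_1$

By recursion on ordinals $\alpha\le\omega_1$ we construct Banach spaces $Y_\alpha$, sets $\Gamma_\alpha$ (for $\alpha<\omega_1$), spaces $X_\alpha=\ell_1(\Lambda_\alpha)$ with $\Lambda_\alpha=\bigsqcup_{\beta<\alpha}\Gamma_\beta$, and maps $F_\alpha:B_{X_\alpha}\to B_{Y_\alpha}$ such that

* (i) for $\beta\le\alpha$, $Y_\beta$ is a closed subspace of $Y_\alpha$ and $F_\alpha|_{B_{X_\beta}}=F_\beta$;
* (ii) $F_\alpha$ is 1-Lipschitz and injective, and $F_\alpha(0)=0$; in particular $\|F_\alpha(x)\|\le\|x\|$;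
* (iii) $B_{Y_\beta}\subset F_\alpha(B_{X_\alpha})$ whenever $\beta<\alpha$.

Here $X_\beta\subset X_\alpha$ for $\beta\le\alpha$, by extending families by $0$. Let $P_\beta$ be the coordinate projection onto $X_\beta$. Then
$$\|x\|=\|P_\beta x\|+\|x-P_\beta x\|. \tag{3}$$
If $\lambda$ is a limit ordinal and $x\in X_\lambda$, then
$$P_\delta x\to x\quad\text{as }\delta\uparrow\lambda, \tag{4}$$
because finitely many coordinates carry all but $\varepsilon$ of the norm of $x$, and these finitely many indices lie in $\Lambda_{\delta_0}$ for some $\delta_0<\lambda$.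

**Start.** $\Lambda_0=\emptyset$, $X_0=\{0\}$, $Y_0=W$, $F_0(0)=0$.

**Successor stage.** Given stage $\alpha<\omega_1$, put $\Gamma_\alpha=\{\alpha\}\times\big(B_{Y_\alpha}\setminus F_\alpha(B_{X_\alpha})\big)$. The label $\alpha$ makes $\Gamma_\alpha$ disjoint from $\Lambda_\alpha$. Apply Proposition 3 to $X_\alpha,Y_\alpha,F_\alpha,\Gamma_\alpha$ and let $X_{\alpha+1},Y_{\alpha+1},F_{\alpha+1}$ be the result; write $D_\alpha$, $\widehat F_\alpha$, $V_\alpha$ for the objects called $D$, $\widehat F$, $V$ there. Properties (i) and (ii) follow from (S1) and from the completeness of $Y_\alpha$. For (iii), $B_{Y_\alpha}=F_{\alpha+1}(D_\alpha)$, and $B_{Y_\beta}\subset B_{Y_\alpha}$ for $\beta<\alpha$.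

**Limit stage.** Let $\lambda\le\omega_1$ be a limit ordinal. Let $Y_\lambda$ be the completion of $\bigcup_{\delta<\lambda}Y_\delta$, and for $x\in B_{X_\lambda}$ put
$$F_\lambda(x)=\lim_{\delta\uparrow\lambda}F_\delta(P_\delta x). \tag{5}$$
The limit exists: for $\delta\le\varepsilon<\lambda$ we have $F_\delta(P_\delta x)=F_\varepsilon(P_\delta x)$ by (i), so $\|F_\delta(P_\delta x)-F_\varepsilon(P_\varepsilon x)\|\le\|P_\delta x-P_\varepsilon x\|$, and by (4) the net is Cauchy in the complete space $Y_\lambda$. If $x\in B_{X_\delta}$ with $\delta<\lambda$, then $P_\varepsilon x=x$ and $F_\varepsilon(x)=F_\delta(x)$ for $\delta\le\varepsilon<\lambda$, so $F_\lambda(x)=F_\delta(x)$. Thus (i) holds, and $F_\lambda(0)=0$. As a pointwise limit of the 1-Lipschitz maps $x\mapsto F_\delta(P_\delta x)$ into the unit ball, $F_\lambda$ is 1-Lipschitz with values in $B_{Y_\lambda}$. For (iii), if $\beta<\lambda$ then $\beta+1<\lambda$ and $B_{Y_\beta}\subset F_{\beta+1}(B_{X_{\beta+1}})\subset F_\lambda(B_{X_\lambda})$. What remains is the injectivity of $F_\lambda$, the second obstruction of Section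 4.

## 7. A separating functional survives the limit at the price $\prod 1/(1-c_\delta)$

Take $x\ne x'$ in $B_{X_\lambda}$ and a stage $\beta<\lambda$ at which $P_\beta x\ne P_\beta x'$. Some $\varphi_\beta\in Y_\beta^*$ separates $F_\beta(P_\beta x)$ from $F_\beta(P_\beta x')$. We want extensions $\varphi_\delta\in Y_\delta^*$ that *ignore the tails*: the value of $\varphi_\delta$ at $F_\delta(P_\delta x)$ should stay equal to its initial value, although $P_\delta x$ changes with $\delta$. By (S3) this is a matter of extending Lipschitz functions, and the only question is the Lipschitz constant.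

Freezing the value is not free. Suppose $P_\delta x=0$ and $P_{\delta+1}x=u=c\,e_y$ with $0<c<1$, $\|y\|=1$ and $\varphi_\delta(y)=\theta=\|\varphi_\delta\|$. The frozen value at $u$ is $0$, the value at $e_y$ is $\theta$, and $\|u-e_y\|=1-c$. So the constant must grow from $\theta$ to at least $\theta/(1-c)$. The proof below shows that this is the worst case. The total price is then a product of factors $1/(1-c_\delta)$, where $\sum c_\delta$ is bounded by the tails of $x$ and $x'$. If that sum is at most $\frac12$, the product is at most $2$, so a functional that starts with norm at most $\frac12$ ends with norm at most $1$. Staying below $1$ matters, because (S3) requires $\theta\le1$.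

**Lemma 4.** If $\lambda\le\omega_1$ is a limit ordinal and $F_\delta$ is injective for all $\delta<\lambda$, then $F_\lambda$ is injective.

**Step 1: the budget.** Let $x\ne x'$ in $B_{X_\lambda}$. By (4) choose $\beta<\lambda$ with $P_\beta x\ne P_\beta x'$ and $\|x-P_\beta x\|+\|x'-P_\beta x'\|\le\frac12$. For $\beta\le\delta<\lambda$ put
$$b_\delta=(P_{\delta+1}-P_\delta)x,\qquad b'_\delta=(P_{\delta+1}-P_\delta)x',\qquad c_\delta=\max(\|b_\delta\|,\|b'_\delta\|).$$
These are the blocks of $x$ and $x'$ on $\Gamma_\delta$. The blocks have disjoint supports, so $\sum_{\beta\le\delta<\lambda}(\|b_\delta\|+\|b'_\delta\|)=\|x-P_\beta x\|+\|x'-P_\beta x'\|\le\frac12$. For $\beta\le\delta\le\lambda$ we may therefore put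
$$\tau_\delta=\sum_{\beta\le\varepsilon<\delta}c_\varepsilon\le\tfrac12,\qquad \theta_\delta=\frac1{2(1-\tau_\delta)}\in[\tfrac12,1].$$
The numbers $\theta_\delta$ are nondecreasing in $\delta$, $\theta_\beta=\frac12$, and $c_\delta\le\frac12$. Since $\tau_{\delta+1}=\tau_\delta+c_\delta$,
$$(1-\tau_\delta)(1-c_\delta)=1-\tau_{\delta+1}+\tau_\delta c_\delta\ge1-\tau_{\delta+1},$$
and hence
$$\theta_{\delta+1}\ge\frac{\theta_\delta}{1-c_\delta}. \tag{6}$$

**Step 2: what is to be constructed.** Since $F_\beta$ is injective, Hahn–Banach gives $\varphi_\beta\in Y_\beta^*$ with $\|\varphi_\beta\|\le\frac12=\theta_\beta$ and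
$$s:=\varphi_\beta(F_\beta(P_\beta x))\ne s':=\varphi_\beta(F_\beta(P_\beta x')).$$
By recursion on $\delta\in[\beta,\lambda]$ we construct $\varphi_\delta\in Y_\delta^*$, each extending the previous ones, with
$$\|\varphi_\delta\|\le\theta_\delta,\qquad\varphi_\delta(F_\delta(P_\delta x))=s,\qquad\varphi_\delta(F_\delta(P_\delta x'))=s'. \tag{7}$$
For $\delta=\lambda$ we have $P_\lambda x=x$ and $P_\lambda x'=x'$, so (7) gives $F_\lambda(x)\ne F_\lambda(x')$, as required. Note that (7) holds for $\delta=\beta$.

**Step 3: limit ordinals $\delta$ with $\beta<\delta\le\lambda$.** The $\varphi_\varepsilon$, $\beta\le\varepsilon<\delta$, extend one another, so together they define a functional of norm at most $\sup_{\varepsilon<\delta}\theta_\varepsilon\le\theta_\delta$ on $\bigcup_{\varepsilon<\delta}Y_\varepsilon$. Let $\varphi_\delta$ be its continuous extension to the completion $Y_\delta$. For $\beta\le\varepsilon<\delta$, (i) gives $\varphi_\delta(F_\delta(P_\varepsilon x))=\varphi_\varepsilon(F_\varepsilon(P_\varepsilon x))=s$. As $\varepsilon\uparrow\delta$, $P_\varepsilon x\to P_\delta x$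 by (4), and $F_\delta$ and $\varphi_\delta$ are continuous, so $\varphi_\delta(F_\delta(P_\delta x))=s$. The same argument works for $x'$.

**Step 4: from $\delta$ to $\delta+1$, the function to be extended.** Let $\beta\le\delta<\lambda$; then $\delta<\omega_1$, so stage $\delta+1$ comes from Proposition 3. Put
$$u=P_{\delta+1}x=P_\delta x+b_\delta,\qquad u'=P_{\delta+1}x'=P_\delta x'+b'_\delta .$$
On $A=D_\delta\cup\{u,u'\}$ define
$$k=\varphi_\delta\circ\widehat F_\delta\ \text{ on }D_\delta,\qquad k(u)=s,\qquad k(u')=s'.$$
We check that $k$ is well defined. If $u=u'$, then $P_\delta x=P_\delta x'$, and (7) gives $s=s'$, a contradiction; so $u\ne u'$. If $u\in B_{X_\delta}$, then $b_\delta=0$, $u=P_\delta x$, and $\varphi_\delta(\widehat F_\delta(u))=\varphi_\delta(F_\delta(P_\delta x))=s$ by (7), so the two prescriptions agree. The case $u=e_y$ cannot occur, since it would give $\|b_\delta\|=1$, while $c_\delta\le\frac12$. The same applies to $u'$.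

**Step 5: $k$ is $\theta_{\delta+1}$-Lipschitz with values in $[-\theta_{\delta+1},\theta_{\delta+1}]$.** All values of $k$ are values of $\varphi_\delta$ at points of $B_{Y_\delta}$, by (7), so they are bounded by $\theta_\delta\le\theta_{\delta+1}$. For the Lipschitz condition we go through the pairs.

On $D_\delta$, $k$ is $\theta_\delta$-Lipschitz because $\widehat F_\delta$ is 1-Lipschitz.

For $u$ and $d\in B_{X_\delta}$, use (7), and that $P_\delta$ has norm at most $1$ and fixes $d$:
$$|k(u)-k(d)|=|\varphi_\delta(F_\delta(P_\delta x))-\varphi_\delta(F_\delta(d))|\le\theta_\delta\|P_\delta x-d\|=\theta_\delta\|P_\delta(u-d)\|\le\theta_\delta\|u-d\|.$$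

For $u$ and $d=e_y$, where $e_y$ is a basis vector with index in $\Gamma_\delta$:
$$|k(u)-k(e_y)|=|\varphi_\delta(F_\delta(P_\delta x))-\varphi_\delta(y)|\le\theta_\delta\big(\|F_\delta(P_\delta x)\|+\|y\|\big)\le\theta_\delta(\|P_\delta x\|+1),$$
while, since $P_\delta x$ and $b_\delta-e_y$ have disjoint supports,
$$\|u-e_y\|=\|P_\delta x\|+\|b_\delta-e_y\|\ge\|P_\delta x\|+1-c_\delta\ge(1-c_\delta)(\|P_\delta x\|+1).$$
So by (6)
$$|k(u)-k(e_y)|\le\frac{\theta_\delta}{1-c_\delta}\|u-e_y\|\le\theta_{\delta+1}\|u-e_y\|.$$
This is the only place where the constant has to grow.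

The same two estimates hold with $u',x',b'_\delta,s'$ in place of $u,x,b_\delta,s$. Finally, for the pair $u,u'$, by (7) and (3),
$$|k(u)-k(u')|=|s-s'|\le\theta_\delta\|P_\delta x-P_\delta x'\|=\theta_\delta\|P_\delta(u-u')\|\le\theta_\delta\|u-u'\|.$$

**Step 6: turn the function into a functional.** By McShane, extend $k$ to a $\theta_{\delta+1}$-Lipschitz map $B_{X_{\delta+1}}\to[-\theta_{\delta+1},\theta_{\delta+1}]$, still called $k$. It equals $\varphi_\delta\circ\widehat F_\delta$ on $D_\delta$, and $\theta_{\delta+1}\le1$. So (S3) gives $\varphi_{\delta+1}\in Y_{\delta+1}^*$ with $\|\varphi_{\delta+1}\|\le\theta_{\delta+1}$, extending $\varphi_\delta$, with $\varphi_{\delta+1}\circ F_{\delta+1}=k$. In particular $\varphi_{\delta+1}(F_{\delta+1}(P_{\delta+1}x))=k(u)=s$ and $\varphi_{\delta+1}(F_{\delta+1}(P_{\delta+1}x'))=k(u')=s'$. This is (7) for $\delta+1$. $\square$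

With Lemma 4, property (ii) holds at limit stages, and the recursion of Section 6 is complete up to and including $\omega_1$.

It is instructive to see how the example of Section 4 is avoided. There $Tx=0=T0$ for a vector $x$ whose tail, through linearity, undoes its first coordinate. In the present construction the points $F_\delta(P_\delta x)$ also change with $\delta$, but some functional of norm at most $1$ does not notice the change.

## 8. Surjectivity, density of the images of the basis, and cardinality

Put $\Gamma=\Lambda_{\omega_1}$, $X=X_{\omega_1}=\ell_1(\Gamma)$, $Y=Y_{\omega_1}$ and $F=F_{\omega_1}$. By (i), $W=Y_0\subset Y$ isometrically, and by (ii) $F:B_X\to B_Y$ is 1-Lipschitz and injective. We complete the proof of Theorem A.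

**Step 1: $F$ is onto.** The union $\bigcup_{\delta<\omega_1}Y_\delta$ is complete: the terms of a Cauchy sequence lie in countably many $Y_\delta$, hence all in one $Y_\delta$ with $\delta<\omega_1$, and that space is complete. So $Y=\bigcup_{\delta<\omega_1}Y_\delta$ and $B_Y=\bigcup_{\delta<\omega_1}B_{Y_\delta}$. By (iii) each $B_{Y_\delta}$ is contained in $F(B_X)$.

**Step 2: property (a).** Since $F_0(B_{X_0})=\{0\}$, every $w\in B_W\setminus\{0\}$ gives an index $(0,w)\in\Gamma_0$. By (S1), $F(e_{(0,w)})=F_1(e_{(0,w)})=w$.

**Step 3: property (b).** Here the summand $\mathbb R$ is used. Let $y\in B_Y$ and $\varepsilon>0$; say $y\in Y_\delta$ with $\delta<\omega_1$. By (S2), $Y_{\delta+1}=V_\delta\oplus_\infty\mathbb R$ and $y=(v,0)$ with $v\in V_\delta$, $\|v\|=\|y\|\le1$. For $0<t<\min(1,\varepsilon)$ put $y_t=(v,t)$. Then $\|y_t\|=\max(\|v\|,t)\le1$, and $y_t\notin F_{\delta+1}(B_{X_{\delta+1}})$, because that set lies in $V_\delta\times\{0\}$. So $y_t$ is one of the points that get a basis vector at the next stage: $(\delta+1,y_t)\in\Gamma_{\delta+1}$ and $F(e_{(\delta+1,y_t)})=y_t$.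 Since $\|y_t-y\|=t<\varepsilon$ and there are infinitely many such $t$, (b) follows.

**Step 4: cardinality.** Let $|W|\le\mathfrak c$. We show $|X_\alpha|,|Y_\alpha|\le\mathfrak c$ for all $\alpha\le\omega_1$ and $|\Gamma_\alpha|\le\mathfrak c$ for all $\alpha<\omega_1$, by induction. At $\alpha=0$ this holds for $X_0$ and $Y_0$. Suppose it holds for $X_\alpha,Y_\alpha$ and for $\Gamma_\beta$, $\beta<\alpha<\omega_1$. Then $|\Gamma_\alpha|\le|B_{Y_\alpha}|\le\mathfrak c$, so $|\Lambda_{\alpha+1}|\le\mathfrak c$ and $|X_{\alpha+1}|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The space $V_\alpha$ is the closed linear span of the image of $B_{X_{\alpha+1}}$, that is, of at most $\mathfrak c$ vectors; these have at most $\mathfrak c$ finite linear combinations, and every point of $V_\alpha$ is the limit of a sequence of them, so $|V_\alpha|\le\mathfrak c^{\aleph_0}=\mathfrak c$ and $|Y_{\alpha+1}|\le\mathfrak c$. At a limit $\lambda\le\omega_1$, we take unions of at most $\aleph_1\le\mathfrak c$ sets of size at most $\mathfrak c$: this gives $|\Lambda_\lambda|\le\mathfrak c$, hence $|X_\lambda|\le\mathfrak c^{\aleph_0}=\mathfrak c$,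 and $\big|\bigcup_{\delta<\lambda}Y_\delta\big|\le\mathfrak c$, whose completion has at most $\mathfrak c^{\aleph_0}=\mathfrak c$ points. For $\lambda=\omega_1$ we obtain $|\Gamma|\le\mathfrak c$ and $|Y|\le\mathfrak c$. This proves Theorem A, and with Section 3 also Theorems B and C. $\square$

So the closed unit ball of a Banach space need not be plastic. The spaces $Z$ obtained here are non-separable: Step 3 produces a different index of $\Gamma$ for every $t$ in an interval, so $\Gamma$ is uncountable, and $Z$ contains $\ell_1(\Gamma)$ isometrically. Whether a separable example exists is not settled in these notes.
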